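# Artinian ideals with many linear steps, and squares of ideals of linear forms

## 1. Theorem A: $n-1$ linear steps and still $\mathfrak m^d\not\subseteq I+(l_p,\dots,l_n)^2$

**Theorem A.** Let $\mathbb K$ be a field of characteristic zero (not necessarily algebraically closed), $S=\mathbb K[x_1,\dots,x_n]$ with the standard grading, and $\mathfrak m=(x_1,\dots,x_n)$. Let $n\ge 4$, $q=\lfloor n/2\rfloor-1\ge 1$ and $h_0=2n(q+1)^2-2$. Let $h\ge h_0$ and $e\ge (q+1)(h-1)+1$ be integers and put $d=2e-h+1$. There is an artinian ideal $I\subset S$, generated in degree $d$, with graded Betti numbers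
$$\beta_{i,j}(S/I)=0\qquad\text{for all }1\le i\le n-1,\ j\ne i+d-1,$$
such that for every $p$ with $\lceil n/2\rceil+2\le p\le n$ and **all** linearly independent linear forms $l_p,\dots,l_n$,
$$\mathfrak m^d\not\subseteq I+(l_p,\dots,l_n)^2 .$$

Let us unpack this. Throughout, $\mathbb K$, $S$ and $\mathfrak m$ are as in the theorem.

**Definition.** Let $I\subset S$ be a homogeneous ideal generated in a single degree $d$. Its minimal free resolution is *linear for $r$ steps* if $\beta_{i,j}(S/I)=0$ for all $1\le i\le r$ and all $j\ne i+d-1$. Steps are always counted on the resolution of $S/I$.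

So the first step is linear exactly because the generators have degree $d$; the second is linear if all syzygies among the generators have linear coefficients; and so on.

*Example.* Take $n=2$ and $I=(x_1^2,x_2^2)$, so $d=2$. The only syzygy is the Koszul one, so $S/I$ has the resolution
$$0\to S(-4)\to S(-2)^2\to S .$$
It is linear for $1$ step. It is not linear for $2$ steps, since that would require the last shift to be $3$.

The starting point is a result of Eisenbud, Huneke and Ulrich (their Corollary 5.2): if $I$ is artinian, generated in degree $d$, and its resolution is linear for $p-1$ steps ($1\le p\le n$), then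
$$\mathfrak m^d\subseteq I+(l_p,\dots,l_n)$$
for any linearly independent linear forms $l_p,\dots,l_n$. The paper of Altafi and Nemati, "Lefschetz properties of monomial ideals with almost linear resolution" (arXiv:1803.01388), is the source of the following strengthening, in which the ideal of linear forms is squared and the forms are allowed to be general.

**Conjecture.** Suppose $I\subset S$ is an artinian ideal generated in degree $d$ and its minimal free resolution is linear for $p-1$ steps, where $1\le p\le n$. Then
$$\mathfrak m^d\subseteq I+(l_p,l_{p+1},\dots,l_n)^2$$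
for sufficiently general linear forms $l_p,\dots,l_n$.

Some genericity is needed, as the example shows. With $I=(x_1^2,x_2^2)$, $p=2$ and $l_2=ax_1+bx_2$ we have $l_2^2\equiv 2ab\,x_1x_2$ modulo $I$, so $\mathfrak m^2\subseteq I+(l_2^2)$ if and only if $ab\neq0$. The containment holds for general $l_2$ and fails for $l_2=x_1$.

Theorem A says that the conjecture is false, in a strong way. In the stated range of $p$ the ideal is linear for $n-1\ge p-1$ steps, which is the strongest hypothesis that the range $p\le n$ can ask for, and the containment fails for every choice of forms, not only for special ones. In particular the exponent $1$ on $(l_p,\dots,l_n)$ in the Eisenbud–Huneke–Ulrich statement cannot be improved for these $p$, even for general forms.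

The smallest case is $n=p=4$. Then $q=1$ and $h_0=2\cdot4\cdot4-2=30$. With $h=30$ and $e=2\cdot 29+1=59$ we get $d=118-30+1=89$: there is an ideal in four variables, generated in degree $89$ and linear for $3$ steps, with $\mathfrak m^{89}\not\subseteq I+(l^2)$ for every nonzero linear form $l$. No attempt is made to minimize $d$.

For small $p$ the conjecture holds:

**Theorem B.** The conjecture holds for $p=1$ and $p=2$, for every artinian $I$ generated in degree $d$, with no linearity assumption beyond that.

The range $3\le p\le\lceil n/2\rceil+1$ is not decided here; its smallest cases are $n=p=3$ and $n=4$, $p=3$.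

## 2. The containment for $p=1$ and $p=2$

We prove Theorem B first. It is short, and it will also tell us later which counterexamples not to look for.

**The case $p=1$.** Here $(l_1,\dots,l_n)=\mathfrak m$. If $d\ge2$, then $\mathfrak m^d\subseteq\mathfrak m^2$. If $d=1$, then $I$ is artinian and generated by linear forms, so $I=\mathfrak m$.

**The case $p=2$.** The point is that $S_d/\big((l_2,\dots,l_n)^2\big)_d$ is the space of gradients at one point, so the containment becomes a statement about a Jacobian matrix.

*The Jacobian has full rank at a general point.* Let $f_1,\dots,f_a$ be a basis of $I_d$. Since $S/(f_1,\dots,f_a)$ has finite length, the graded Nakayama lemma shows that $S$ is a finite module over $\mathbb K[f_1,\dots,f_a]$. Hence this subring has transcendence degree $n$ over $\mathbb K$. In characteristic $0$ the rank of $(\partial f_k/\partial x_i)$ over $\mathbb K(x_1,\dots,x_n)$ equals this transcendence degree, so the rank is $n$. Some $n\times n$ minor is therefore a nonzero polynomial, and the Jacobian has rank $n$ at all $\xi$ in a nonempty Zariski open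 subset of $\mathbb K^n\setminus 0$ (recall that $\mathbb K$ is infinite).

*General forms correspond to a general point.* Linearly independent $l_2,\dots,l_n$ vanish on exactly one line $\mathbb K\xi$, and $\xi$ is given by the maximal minors of their coefficient matrix, so it depends polynomially on the forms. Every $\xi\ne0$ arises this way. So for sufficiently general $l_2,\dots,l_n$ the Jacobian has rank $n$ at $\xi$.

*The quotient is the space of gradients at $\xi$.* Complete to a basis $l_1,l_2,\dots,l_n$ of $S_1$; then $l_1(\xi)\neq0$. The quotient $S_d/\big((l_2,\dots,l_n)^2\big)_d$ has as basis the monomials in the $l_i$ of degree at most $1$ in $l_2,\dots,l_n$, that is,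
$$l_1^d,\ l_1^{d-1}l_2,\ \dots,\ l_1^{d-1}l_n ,$$
so its dimension is $n$. Consider $f\mapsto \nabla f(\xi)=(\partial_if(\xi))_i$. It kills $\big((l_2,\dots,l_n)^2\big)_d$, because by the product rule each partial derivative of an element of $(l_2,\dots,l_n)^2$ lies in $(l_2,\dots,l_n)$. On the basis it takes the values
$$d\,l_1(\xi)^{d-1}\,\nabla l_1,\qquad l_1(\xi)^{d-1}\,\nabla l_i\quad(2\le i\le n),$$
which are linearly independent in characteristic $0$. So the gradient at $\xi$ induces an isomorphism $S_d/\big((l_2,\dots,l_n)^2\big)_d\cong\mathbb K^n$.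

*Conclusion.* The Jacobian has rank $n$ at $\xi$, so the gradients of $f_1,\dots,f_a$ at $\xi$ span $\mathbb K^n$. Thus $I_d$ maps onto the quotient: $S_d=I_d+\big((l_2,\dots,l_n)^2\big)_d$. Hence $\mathfrak m^d\subseteq I+(l_2,\dots,l_n)^2$, and Theorem B is proved. $\blacksquare$

## 3. Differentiation turns non-containment into an element

To show that a containment fails we want a certificate. Duality supplies one.

Let $V=S_1$, and let $D=\operatorname{Sym}V^*$ be the polynomial ring on the coordinates dual to $x_1,\dots,x_n$. The ring $S$ acts on $D$ by differentiation: $v\in V$ acts as the derivation $\partial_v$ with $\partial_v\zeta=\zeta(v)$ for $\zeta\in V^*$. These derivations commute, so $(fg)\cdot G=f\cdot(g\cdot G)$ for $f,g\in S$, $G\in D$.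

For monomials of the same degree in dual bases, $x^\alpha\cdot X^\beta$ equals $\alpha!$ if $\alpha=\beta$ and $0$ otherwise. In characteristic $0$ the pairing $S_j\times D_j\to\mathbb K$ is therefore perfect.

**Definition.** For a subspace $W\subseteq D_d$ let $W^\perp\subseteq S_d$ be the space of all $f$ with $f\cdot G=0$ for every $G\in W$, and let $(W^\perp)\subseteq S$ be the ideal that it generates.

By perfectness, $(S_d/W^\perp)^*=W$. Every ideal generated in degree $d$ has the form $(W^\perp)$, so choosing $I$ is the same as choosing $W$.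

*Example.* Let $n=2$, let $X_1,X_2\in D$ be the dual coordinates, and $W=\langle X_1X_2\rangle\subset D_2$. Then $W^\perp=\langle x_1^2,x_2^2\rangle$, and we recover the ideal of Section 1.

**Lemma 1.** Let $I=(W^\perp)$ with $W\subseteq D_d$, $d\ge2$, and let $L=\langle l_p,\dots,l_n\rangle\subseteq V$. If there is $0\neq G\in W$ with $ll'\cdot G=0$ for all $l,l'\in L$, then $\mathfrak m^d\not\subseteq I+(l_p,\dots,l_n)^2$.

*Proof.* The element $G$ is annihilated by $W^\perp=I_d$. It is also annihilated by $L^2S_{d-2}=\big((l_p,\dots,l_n)^2\big)_d$, since $(f\,ll')\cdot G=f\cdot(ll'\cdot G)=0$. If the sum of these two spaces were $S_d$, then $G\ne0$ would pair to zero with all of $S_d$, against perfectness. $\square$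

In the example, $l=ax_1+bx_2$ gives $l^2\cdot X_1X_2=2ab$, so $G=X_1X_2$ certifies the failure when $ab=0$, as computed by hand above.

## 4. Injective differentiation gives $n-1$ linear steps

We need a way to see from $W$ that the resolution of $(W^\perp)$ is linear for many steps.

**Lemma 2.** Let $n\ge2$, and let $W\subseteq D_d$ be such that the map
$$V\otimes W\to D_{d-1},\qquad v\otimes G\mapsto\partial_vG,$$
is injective. Then $I:=(W^\perp)$ is artinian, generated in degree $d$, has $I_d=W^\perp$, and its resolution is linear for $n-1$ steps.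

*Two tests.* For $W=\langle X_1X_2\rangle$ the map sends $x_1\otimes X_1X_2\mapsto X_2$ and $x_2\otimes X_1X_2\mapsto X_1$, which is injective, and indeed $(x_1^2,x_2^2)$ is artinian and linear for $n-1=1$ step. For $W=\langle X_1^2\rangle$ the element $x_2\otimes X_1^2$ goes to $0$, and indeed $(W^\perp)=(x_1x_2,x_2^2)$ is not even artinian.

*Proof.*

**Step 1: reduction to one degree.** We truncate so that Tor can be read off. Put $J=(W^\perp)+\mathfrak m^{d+1}$ and $A=S/J$. Then $A_j=S_j$ for $j<d$, $A_d=S_d/W^\perp$, and $A_j=0$ for $j>d$. Recall that $\operatorname{Tor}_i(A,\mathbb K)_{i+j}$, whose dimension is $\beta_{i,i+j}(A)$, is the homology at the middle of the Koszul strand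
$$\Lambda^{i+1}V\otimes A_{j-1}\to\Lambda^iV\otimes A_j\to\Lambda^{i-1}V\otimes A_{j+1}. \tag{1}$$
Let $1\le i\le n-1$ and $j\neq d-1$. We want the homology to vanish.

If $j\le d-2$, all three degrees are below $d$, so (1) is the same complex as for $S$, and the homology is $\operatorname{Tor}_i(S,\mathbb K)_{i+j}=0$. If $j>d$, the middle term is $0$. If $j=d$, the right-hand term is $0$, so the homology is the cokernel of
$$\kappa:\Lambda^{i+1}V\otimes S_{d-1}\to\Lambda^iV\otimes A_d,\qquad v_0\wedge\dots\wedge v_i\otimes f\mapsto\sum_k(-1)^k\,v_0\wedge\cdots\widehat{v_k}\cdots\wedge v_i\otimes v_kf .$$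
So we must show that $\kappa$ is surjective, that is, that its dual is injective.

**Step 2: the dual of $\kappa$ is an exterior derivative.** The dual of $\Lambda^iV\otimes A_d$ is $\Lambda^iV^*\otimes W$, and the dual of $\Lambda^{i+1}V\otimes S_{d-1}$ is $\Lambda^{i+1}V^*\otimes D_{d-1}$. Pairing $\kappa(v_0\wedge\dots\wedge v_i\otimes f)$ with $\omega\otimes G$ gives
$$\sum_k(-1)^k\,\omega(v_0,\dots,\widehat{v_k},\dots,v_i)\;f\cdot(\partial_{v_k}G).$$
Let $\zeta$ run over the coordinates, with $\partial_\zeta$ the corresponding partial derivatives, and write $d\zeta$ for $\zeta$ regarded as an element of $\Lambda^1V^*$. Since $\partial_{v}=\sum_\zeta\zeta(v)\partial_\zeta$ and $(d\zeta\wedge\omega)(v_0,\dots,v_i)=\sum_k(-1)^k\zeta(v_k)\,\omega(\dots,\widehat{v_k},\dots)$, the dual of $\kappa$ is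
$$\mathbf d:\Lambda^iV^*\otimes W\to\Lambda^{i+1}V^*\otimes D_{d-1},\qquad \omega\otimes G\mapsto\sum_\zeta(d\zeta\wedge\omega)\otimes\partial_\zeta G .$$

**Step 3: $\mathbf d$ is injective for $i=n-1$.** This is where the hypothesis enters. Choose the basis $\omega_\zeta$ of $\Lambda^{n-1}V^*$ with $d\zeta\wedge\omega_\zeta=\mathrm{vol}$ and $d\zeta'\wedge\omega_\zeta=0$ for $\zeta'\neq\zeta$. Then
$$\mathbf d\Big(\sum_\zeta\omega_\zeta\otimes G_\zeta\Big)=\mathrm{vol}\otimes\sum_\zeta\partial_\zeta G_\zeta .$$
If this is $0$, then the element $\sum_\zeta v_\zeta\otimes G_\zeta\in V\otimes W$ (with $v_\zeta$ the dual basis) maps to $0$, so all $G_\zeta=0$.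

**Step 4: $\mathbf d$ is injective for $1\le i<n-1$.** We reduce to Step 3 by wedging with constants. Suppose $\mathbf d\eta=0$. For $\theta\in\Lambda^{n-1-i}V^*$ put $(\omega\otimes G)\wedge\theta=(\omega\wedge\theta)\otimes G$. Then $\mathbf d(\eta\wedge\theta)=\mathbf d\eta\wedge\theta=0$, so $\eta\wedge\theta=0$ by Step 3.

Assume $\eta\ne0$ and write $\eta=\sum_{K}d\zeta_{K}\otimes G_{K}$ over index sets $K$ with $|K|=i$. Pick $K$ with $G_K\neq0$ and an index set $M$ disjoint from $K$ with $|M|=n-1-i$; this is possible since $n-i$ indices lie outside $K$. Then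
$$\eta\wedge d\zeta_M=\sum_{K'\cap M=\emptyset}\pm\, d\zeta_{K'\cup M}\otimes G_{K'} .$$
Distinct $K'$ disjoint from $M$ give distinct unions $K'\cup M$, so the term $K'=K$ is not cancelled, and $\eta\wedge d\zeta_M\neq0$. This is a contradiction.

**Step 5: removing the truncation.** We have shown $\operatorname{Tor}_i(A,\mathbb K)_{i+j}=0$ for $1\le i\le n-1$ and $j\ne d-1$. For $i=1$ this says that all minimal generators of $J$ have degree $d$. Since $J_d=W^\perp$, we get $J=(W^\perp)=I$. Thus $I$ contains $\mathfrak m^{d+1}$, so it is artinian, and the vanishing for all $i\le n-1$ says that its resolution is linear for $n-1$ steps. $\square$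

**What remains.** By Lemmas 1 and 2, Theorem A follows once we find $W\subseteq D_d$ such that

1. $V\otimes W\to D_{d-1}$ is injective, and
2. for every subspace $L\subseteq V$ of dimension $n-p+1$ there is $0\neq G\in W$ with $ll'\cdot G=0$ for all $l,l'\in L$.

For $p\ge\lceil n/2\rceil+2$ we have $\dim L\le n-\lceil n/2\rceil-1=\lfloor n/2\rfloor-1=q$. This is the meaning of $q$.

## 5. One linear form $\lambda$ does not leave enough room

Requirements 1 and 2 pull in opposite directions: the first wants $W$ small, the second wants $W$ to meet many subspaces. Let us try the obvious candidates.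

If $\lambda\in V^*$ vanishes on $L$, then every $l\in L$ kills $\lambda$. So $G=\lambda^d$ satisfies 2 for this $L$. But then $l\cdot G=0$, so $l\otimes G$ is a nonzero element of the kernel, and 1 fails at once. Under 1 no nonzero $G\in W$ is killed by any nonzero $l\in V$. This matches the Eisenbud–Huneke–Ulrich containment for $p=n$.

So each $G$ must be killed by $L^2$ but not by $L$. The next candidate is
$$G=\lambda^{d-1}\tau,\qquad \tau\in V^*:\qquad l'\cdot G=\tau(l')\lambda^{d-1},\qquad ll'\cdot G=0 .$$
To serve all $L$ with $\dim L\le q$ at once, fix a subspace $U\subseteq V^*$ with basis $y_0,\dots,y_q$. The condition that $\lambda_s=\sum_is_iy_i$ vanish on $L$ is at most $q$ linear equations in the $q+1$ unknowns $s_i$, so there is always a solution $s\neq0$. It is natural, then, to choose $\tau(s)\in V^*$ whose coordinates are homogeneous polynomials in $s$ of one common degree, to put $G(s)=\lambda_s^{d-1}\tau(s)$, and to let $W$ be the span of the coefficients of $G(s)$ as a polynomial in $s$. Every value $G(s)$ then lies in $W$.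

**Remark (why this fails).** For no nonzero choice of $\tau$, and no $q\ge1$, $d\ge 2$, does this $W$ satisfy 1.

*Proof.* Suppose first $U\neq V^*$, choose a complement $U'$ with basis $u_1,\dots,u_r$, $r=n-q-1\geq1$, and put $M=\dim\operatorname{Sym}^{d-1}U$.

If $\tau(s)\in U$ identically, then $W\subseteq\operatorname{Sym}^dU$ is killed by any nonzero $v\in V$ on which $U$ vanishes, and 1 fails since $W\ne0$.

Otherwise some coordinate $c(s)$ of $\tau(s)$ along, say, $u_1$ is a nonzero polynomial. Projecting $W\subseteq\operatorname{Sym}^dU\oplus(\operatorname{Sym}^{d-1}U\otimes U')$ to the $u_1$-component, we see all $c(s)\lambda_s^{d-1}$, hence all $\lambda_s^{d-1}$ with $c(s)\neq0$. These span $\operatorname{Sym}^{d-1}U$: if a functional $\psi$ vanishes on them, then $c(s)\psi(\lambda_s^{d-1})$ vanishes for all $s\in\mathbb K^{q+1}$, so the polynomial $\psi(\lambda_s^{d-1})$ is $0$ because $\mathbb K$ is infinite; its coefficients are nonzero multinomial numbers times the $\psi(y^I)$, so $\psi=0$. Hence $\dim W\ge M$ and $\dim(V\otimes W)\geq nM$. But all derivatives of $W$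 lie in $\operatorname{Sym}^{d-1}U\oplus(\operatorname{Sym}^{d-2}U\otimes U')$, of dimension at most $(1+r)M=(n-q)M<nM$. So 1 fails.

If $U=V^*$ and 1 held, then $(W^\perp)$ would be artinian by Lemma 2. For general $s$ the element $G(s)\in W$ is nonzero and killed by $L^2$, where $L$ is the kernel of $\lambda_s$, a general subspace of dimension $n-1$. Lemma 1 would then contradict Theorem B for $p=2$. $\square$

The obstruction in the main case is exact: the family has about $M$ members, so its $n$ derivatives need about $nM$ dimensions, while one power of $\lambda$ offers only $n-q$ pieces of size at most $M$. All the $G(s)$ are crowded into too few multidegrees.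

## 6. The two-block form $G$

The way out is to use two linear forms $\lambda,\mu$ in two disjoint blocks of variables. A product $\lambda^{e-a}\mu^{e-h+a}\zeta$ has total degree $2e-h+1$ **whatever $a$ is**. So different terms can be placed in different $y$-degrees, with as many separate pieces of $D$ as we like, without destroying homogeneity. The price is that $L$ must be avoided in both blocks, and two blocks of size $q+1$ must fit into $n$ variables: hence $q+1=\lfloor n/2\rfloor$.

Write $V=V_1\oplus V_2\oplus V_3$ with $\dim V_1=\dim V_2=q+1$ and $\dim V_3=n-2q-2\geq0$. Take coordinates $y_0,\dots,y_q$ on $V_1$, $z_0,\dots,z_q$ on $V_2$ and $u_1,\dots,u_{n-2q-2}$ on $V_3$. Let $Z$ be the set of all these $n$ coordinates, so $D=\mathbb K[Z]$; we call the sets of $y$'s, $z$'s and $u$'s the three *blocks*. (There is one $u$ if $n$ is odd, none if $n$ is even.) With parameters $s=(s_0,\dots,s_q)$ and $t=(t_0,\dots,t_q)$, put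
$$\lambda=\sum_is_iy_i,\qquad\mu=\sum_jt_jz_j .$$

**Labels.** There are $n(q+1)^2=h_0/2+1$ triples $(\zeta,i,j)$ with $\zeta\in Z$ and $0\le i,j\le q$, and exactly as many even integers in $[0,h_0]$. Fix a bijection $(\zeta,i,j)\mapsto a(\zeta,i,j)$ from the triples onto these even integers. For $a=a(\zeta,i,j)$ put
$$T_a=s_i^{\,a}\,t_j^{\,h-a}\,\lambda^{e-a}\,\mu^{e-h+a}\,\zeta,\qquad G=\sum_aT_a . \tag{2}$$
The exponents are nonnegative: $0\le a\le h_0\le h$, and $e\ge(q+1)(h-1)+1\ge 2h-1\ge h$. Each $T_a$ has degree $(e-a)+(e-h+a)+1=d$ in the variables $Z$, degree $a+(e-a)=e$ in $s$, and degree $(h-a)+(e-h+a)=e$ in $t$. Hence we may write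
$$G=\sum_{|A|=|B|=e}s^At^B\,G_{A,B},\qquad G_{A,B}\in D_d,\qquad W:=\operatorname{span}\{G_{A,B}\}. \tag{3}$$

Each feature of (2) has a reason.

* The factors $s_i^at_j^{h-a}$ bring all terms to the same bidegree $(e,e)$ in the parameters, so that every term can contribute to every $G_{A,B}$.
* All pairs $(i,j)$ occur for each $\zeta$. If we used only $i=j=0$, every term would be divisible by $s_0^at_0^{h-a}$ with $a+(h-a)=h\geq1$, and $G_{A,B}$ would be $0$ whenever $A_0=B_0=0$. With all pairs, and $e$ large, the pigeonhole principle will guarantee that each $(A,B)$ is reached for each $\zeta$.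
* The labels are even because a derivative may or may not lower the $y$-degree by $1$. With consecutive labels, derivatives of neighboring terms could land in the same $y$-degree.

*Sizes for $n=4$, $d=89$.* Here $q=1$, there are $16$ labels $0,2,\dots,30$, and there are $60^2=3600$ polynomials $G_{A,B}$. Their derivatives number $4\cdot3600=14400$, inside $D_{88}$ of dimension $\binom{91}{3}=121485$, so the dimension count is no obstacle now. Once the Claim below is proved, $\dim W=3600$, and $I$ has $\binom{92}{3}-3600=121980$ generators.

## 7. Independence of the derivatives $\partial_\zeta G_{A,B}$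

**Claim.** The polynomials $\partial_\zeta G_{A,B}$ ($\zeta\in Z$, $|A|=|B|=e$) are linearly independent.

The Claim implies that the $G_{A,B}$ are linearly independent (apply one fixed $\partial_\zeta$ to a relation), so they form a basis of $W$. Then the $v_\zeta\otimes G_{A,B}$, with $v_\zeta$ the basis of $V$ dual to $Z$, form a basis of $V\otimes W$ with independent images $\partial_\zeta G_{A,B}$, so requirement 1 holds.

*Proof of the Claim.* Suppose $\sum\varphi_\zeta[A,B]\,\partial_\zeta G_{A,B}=0$ with $\varphi_\zeta[A,B]\in\mathbb K$. We package the coefficients into functionals: let $\varphi_\zeta$ be the linear functional on $\mathbb K[s,t]_{(e,e)}$ with $\varphi_\zeta(s^At^B)=\varphi_\zeta[A,B]$, extended $D$-linearly to polynomials in $Z$ with coefficients in $\mathbb K[s,t]_{(e,e)}$. By (3) the relation reads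
$$\sum_{\zeta\in Z}\varphi_\zeta(\partial_\zeta G)=0. \tag{4}$$
We must show that all $\varphi_\zeta$ vanish. Note that the $\varphi_\zeta$ do not change degrees in the variables $Z$.

**Step 1: separate the labels.** The aim is to extract from (4) one equation per label. Write $\zeta(b)$ for the coordinate in $T_b$, so that $T_b$ is $\lambda^{e-b}\mu^{e-h+b}\zeta(b)$ up to parameters. The derivatives of $T_b$ that have $u$-degree $0$ have the following $y$-degrees.

* If $\zeta(b)$ is a $y$: $e-b$ from $\partial_y$, and $e-b+1$ from $\partial_z$.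
* If $\zeta(b)$ is a $z$: $e-b-1$ from $\partial_y$, and $e-b$ from $\partial_z$.
* If $\zeta(b)$ is a $u$: $e-b$ from $\partial_{\zeta(b)}$. The derivatives $\partial_y,\partial_z$ of $T_b$ have $u$-degree $1$, and the other $u$-derivatives vanish.

Fix a label $a$ and take the part of (4) of $u$-degree $0$ and $y$-degree $e-a$. A contribution of $T_b$ with $y$-degree $e-b\pm1$ would need $b=a\pm1$, which is odd and hence not a label. A contribution with $y$-degree $e-b$ needs $b=a$, and by the list it comes from derivatives in the block of $\zeta(a)$. Therefore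
$$\sum_{\zeta\ \text{in the block of }\zeta(a)}\varphi_\zeta(\partial_\zeta T_a)=0\qquad\text{for every label }a. \tag{5}$$

**Step 2: the pigeonhole.** This supplies, for each $(A,B)$, a usable pair $(i,j)$. Let $|A|=|B|=e$. If all $q+1$ entries of $A$ were at most $h-1$, then $e\le(q+1)(h-1)$, against $e\ge(q+1)(h-1)+1$. So there is $i$ with $A_i\ge h$, and likewise $j$ with $B_j\geq h$. For this $(i,j)$, every label $a\in[0,h]$ satisfies $A_i\ge a$ and $B_j\ge h-a$.

**Step 3: $\varphi_{u_\gamma}=0$.** This is the simplest block, since $u_\gamma$ does not occur in $\lambda$ or $\mu$. Let $a=a(u_\gamma,i,j)$. Then (5) reads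
$$\varphi_{u_\gamma}\big(s_i^a\,t_j^{h-a}\,\lambda^{e-a}\mu^{e-h+a}\big)=0 .$$
The coefficient of $y^Iz^J$ in the argument, for $|I|=e-a$ and $|J|=e-h+a$, is a product of two multinomial coefficients times $s^{a\varepsilon_i+I}\,t^{(h-a)\varepsilon_j+J}$, where $\varepsilon_i$ denotes the $i$th unit vector. Multinomial coefficients are nonzero in characteristic $0$, so
$$\varphi_{u_\gamma}[a\varepsilon_i+I,\,(h-a)\varepsilon_j+J]=0 .$$
That is, $\varphi_{u_\gamma}[A,B]=0$ whenever $A_i\ge a$ and $B_j\ge h-a$. Given any $(A,B)$, choose $(i,j)$ by Step 2 and use the label $a=a(u_\gamma,i,j)$. So $\varphi_{u_\gamma}[A,B]=0$ for all $(A,B)$.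

**Step 4: the equations for the $\varphi_{y_k}$.** Now $\partial_{y_k}$ also hits $\lambda$, so the equations couple the different $\varphi_{y_k}$. Let $a=a(y_\beta,i,j)$, $N=e-a$ and $N'=e-h+a$. We compute
$$\partial_{y_k}(\lambda^Ny_\beta)=Ns_k\lambda^{N-1}y_\beta+\delta_{k\beta}\lambda^N .$$
For $|I|=N$ the coefficient of $y^I$ in $N\lambda^{N-1}y_\beta$ is $N\cdot\frac{(N-1)!}{(I-\varepsilon_\beta)!}\,s^{I-\varepsilon_\beta}=\frac{N!}{I!}I_\beta\,s^{I-\varepsilon_\beta}$ if $I_\beta\ge1$, and $0$ otherwise. Hence
$$\partial_{y_k}(\lambda^Ny_\beta)=\sum_{|I|=N}\frac{N!}{I!}\Big(I_\beta\,s^{I-\varepsilon_\beta+\varepsilon_k}+\delta_{k\beta}\,s^I\Big)y^I ,$$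
where the term with $I_\beta$ is absent if $I_\beta=0$. Multiply by $s_i^at_j^{h-a}\mu^{N'}$, insert into (5), take the coefficient of $y^Iz^J$, and divide by $\frac{N!}{I!}\frac{N'!}{J!}$. With $A=a\varepsilon_i+I$ and $B=(h-a)\varepsilon_j+J$ we get, for all $(A,B)$ with $A_i\ge a$ and $B_j\ge h-a$,
$$c\sum_{k=0}^q\varphi_{y_k}[A-\varepsilon_\beta+\varepsilon_k,\,B]+\varphi_{y_\beta}[A,B]=0,\qquad c=I_\beta=A_\beta-a\,\delta_{i\beta}, \tag{6}$$
the sum being omitted when $c=0$. Here $c$ is an integer with $0\le c\le A_\beta$.

*A toy check.* Drop the second block and take $q=1$, $T=s_0\lambda y_0$, so $i=\beta=0$, $a=1$, $N=1$. Then $\partial_{y_0}T=2s_0^2y_0+s_0s_1y_1$ and $\partial_{y_1}T=s_0s_1y_0$. The coefficient of $y_0$ gives $2\varphi_{y_0}[(2,0)]+\varphi_{y_1}[(1,1)]=0$, which is (6) for $A=(2,0)$ with $c=1$. The coefficient of $y_1$ gives $\varphi_{y_0}[(1,1)]=0$, which is (6) for $A=(1,1)$ with $c=0$.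

By Step 2, for every $\beta$ and every $(A,B)$ with $|A|=|B|=e$, we can choose $(i,j)$ so that (6) applies with $a=a(y_\beta,i,j)$. So for every $\beta$ and every $(A,B)$, relation (6) holds with *some* integer $c$, $0\le c\le A_\beta$. The value of $c$ depends on choices, but only its sign will matter.

**Step 5: $\varphi_{y_\beta}=0$.** We solve the system (6). The key is that the sum in (6) depends only on $E=A-\varepsilon_\beta$ and $B$, not on $A$ and $\beta$ separately.

If $A_\beta=0$, then $c=0$ and (6) says $\varphi_{y_\beta}[A,B]=0$.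

If $A_\beta\ge1$, let $E=A-\varepsilon_\beta\ge0$ and
$$\sigma=\sum_{k=0}^q\varphi_{y_k}[E+\varepsilon_k,B].$$
For each $\beta'=0,\dots,q$ apply (6) with $\beta'$ in place of $\beta$ to the pair $(E+\varepsilon_{\beta'},B)$. Since $(E+\varepsilon_{\beta'})-\varepsilon_{\beta'}+\varepsilon_k=E+\varepsilon_k$, the sum is $\sigma$ each time, and we obtain integers $c_{\beta'}\ge0$ with
$$c_{\beta'}\,\sigma+\varphi_{y_{\beta'}}[E+\varepsilon_{\beta'},B]=0\qquad(0\le\beta'\le q). \tag{7}$$
Adding these $q+1$ equations gives
$$\Big(1+\sum_{\beta'}c_{\beta'}\Big)\sigma=0 .$$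
The bracket is a positive integer, so $\sigma=0$ in characteristic $0$. Returning to (7), $\varphi_{y_{\beta'}}[E+\varepsilon_{\beta'},B]=0$ for all $\beta'$. For $\beta'=\beta$ this is $\varphi_{y_\beta}[A,B]=0$.

**Step 6: $\varphi_{z_\beta}=0$.** The two blocks play symmetric roles. For $a=a(z_\beta,i,j)$ put $a'=h-a\in[0,h]$; then
$$T_a=t_j^{\,a'}\,s_i^{\,h-a'}\,\mu^{e-a'}\,\lambda^{e-h+a'}\,z_\beta ,$$
which is the shape treated in Step 4 with $(y,s,\lambda)$ and $(z,t,\mu)$ exchanged and $a'$ in place of $a$. The same computation from (5) gives, for all $(A,B)$ with $A_i\ge a$ and $B_j\ge h-a$,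
$$c\sum_{k=0}^q\varphi_{z_k}[A,\,B-\varepsilon_\beta+\varepsilon_k]+\varphi_{z_\beta}[A,B]=0,\qquad c=B_\beta-(h-a)\,\delta_{j\beta}\ge0 .$$
By Step 2 such a relation is available for every $\beta$ and $(A,B)$, with $0\le c\le B_\beta$. Step 5, now with $E=B-\varepsilon_\beta$, gives $\varphi_{z_\beta}[A,B]=0$ in all cases.

All $\varphi_\zeta$ vanish, which proves the Claim. $\square$

## 8. Elements of $W$ killed by $L^2$, and the degrees that occur

**Proof of Theorem A.** Let $I=(W^\perp)$ with $W$ from (3). By the Claim and Lemma 2, $I$ is artinian, generated in degree $d$, and $\beta_{i,j}(S/I)=0$ for $1\le i\le n-1$, $j\neq i+d-1$. It remains to verify requirement 2.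

Let $\lceil n/2\rceil+2\le p\le n$, let $l_p,\dots,l_n$ be linearly independent, and let $L\subseteq V$ be their span. Then $\dim L=n-p+1\le q$.

*Choice of parameters.* The projection of $L$ to $V_1$ has dimension at most $q<q+1=\dim V_1$, so there is $s\in\mathbb K^{q+1}\setminus0$ such that $\lambda=\sum_is_iy_i$ vanishes on $L$. Likewise there is $t\in\mathbb K^{q+1}\setminus0$ such that $\mu=\sum_jt_jz_j$ vanishes on $L$. This is linear algebra over $\mathbb K$; no algebraic closure is needed. Fix these values and let
$$G_{s,t}=\sum_{|A|=|B|=e}s^At^B\,G_{A,B}\in W .$$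

*It is nonzero.* Some $s_i\neq0$ and some $t_j\ne0$, so the coefficient $s_i^et_j^e$ of $G_{e\varepsilon_i,e\varepsilon_j}$ is nonzero. The $G_{A,B}$ are linearly independent by the Claim. Hence $G_{s,t}\neq0$.

*It is killed by $L^2$.* Every $l\in L$ acts as a derivation with $\partial_l\lambda=\lambda(l)=0$ and $\partial_l\mu=\mu(l)=0$. So $l$ sends each summand $s_i^at_j^{h-a}\lambda^{e-a}\mu^{e-h+a}\zeta$ of $G_{s,t}$ to
$$\zeta(l)\,s_i^at_j^{h-a}\lambda^{e-a}\mu^{e-h+a},$$
and any $l'\in L$ kills the latter. Thus $ll'\cdot G_{s,t}=0$ for all $l,l'\in L$.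

We have $d=2e-h+1\ge2$, because $e\ge h$ and $e\ge1$. So Lemma 1 applies and $\mathfrak m^d\not\subseteq I+(l_p,\dots,l_n)^2$. The ideal $I$ was fixed before $p$ and the forms were chosen, so it serves all of them at once. This proves Theorem A. Since $I$ is linear for $n-1\ge p-1$ steps, the conjecture is false. $\blacksquare$

**Which $d$ occur.** The number $h_0$ is even. With $h=h_0$ the degree $d=2e-h_0+1$ is odd, and as $e$ runs over $e\ge(q+1)(h_0-1)+1$ we obtain all odd
$$d\ \ge\ 2(q+1)(h_0-1)+2-h_0+1=(2q+1)h_0-2q+1 .$$
With $h=h_0+1$ we have $d=2e-h_0$ and $e\ge(q+1)h_0+1$, so we obtain all even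
$$d\ \ge\ 2(q+1)h_0+2-h_0=(2q+1)h_0+2 .$$
Together these cover every $d\ge(2q+1)h_0+2$, and some smaller $d$. For $n=4$ they give $d=89$ and every $d\ge91$.
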